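\title{Excluding a hexagonal grid and a biclique as induced minors does not give polylogarithmic treewidth}

\begin{abstract}
For a positive integer $t$, let $\mathcal{C}_t^*$ be the class of graphs that have no clique of size $t$ and contain neither $K_{t,t}$ nor the $t$-by-$t$ hexagonal grid as an induced minor. The treewidth of $n$-vertex graphs in $\mathcal{C}_t^*$ is known to be at most $2^{c\log^{1-\epsilon}n}$, with $c$ and $\epsilon>0$ depending on $t$. We show that it is not bounded by a power of $\log n$: for all sufficiently large $t$, the class contains triangle-free $n$-vertex graphs of treewidth at least $2^{\sqrt{2\log n}-4}-1$ for infinitely many $n$. More generally, for every $C$ there is a $t$ for which treewidth $2^{C\sqrt{\log n}}$ is reached, by $2$-degenerate graphs of any prescribed girth. The graphs are built recursively and have large clique minors, while each of their induced subgraphs has a tree decomposition whose bags are covered by boundedly many closed neighborhoods.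
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, all logarithms are to base $2$, and $[k]=\{1,\dots,k\}$. A set of vertices of a graph is \emph{connected} if it is nonempty and induces a connected subgraph. Two sets of vertices \emph{touch} if they intersect or some edge joins them; otherwise they are \emph{anticomplete}. A graph $F$ is an \emph{induced minor} of a graph $G$ if there are pairwise disjoint connected sets $Q_v\subseteq V(G)$, one for each $v\in V(F)$, such that for distinct $u,v$ the sets $Q_u$ and $Q_v$ are anticomplete if and only if $u$ and $v$ are nonadjacent in $F$. The family $(Q_v)$ is a \emph{model} of $F$. If we only ask that $Q_u$ and $Q_v$ touch whenever $uv$ is an edge of $F$, we get the notion of a \emph{minor}; an induced minor is a minor in which the non-edges are respected as well.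

Let $W_{t\times t}$ be the $t$-by-$t$ hexagonal grid and $K_{t,t}$ the complete bipartite graph with both sides of size $t$. Let $\mathcal{C}_t$ be the class of graphs with no induced minor isomorphic to $K_{t,t}$ or $W_{t\times t}$, and let $\mathcal{C}_t^*$ consist of the graphs in $\mathcal{C}_t$ with no clique of size $t$. We write $\mathrm{tw}(G)$ for the treewidth of $G$; the definition is recalled in Section~\ref{sec:criteria}.

The three exclusions remove three sources of large treewidth, and if any one of them is dropped, treewidth polynomial in the number $n$ of vertices becomes possible. Fix a large $t$. The complete graph $K_n$ has only complete graphs as induced minors, so it lies in $\mathcal{C}_t$, and its treewidth is $n-1$. The graph $K_{k,k}$ is triangle-free and has no induced minor $W_{t\times t}$ (Example~\ref{ex:biclique}), and its treewidth is at least $k-1$, because contracting a perfect matching gives $K_k$. A piece of the hexagonal lattice is triangle-free and planar, so it has no $K_{3,3}$ minor, and a suitable piece with $2\tau^2$ vertices has treewidth at least $\tau$ (Section~\ref{sec:criteria}). With all three exclusions in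 force the treewidth is subpolynomial: it is known that for every $t$ there are $\epsilon\in(0,1]$ and $c\in\mathbb{N}$ such that every $n$-vertex graph $G\in\mathcal{C}_t^*$ satisfies
\begin{equation}\label{eq:known}
\mathrm{tw}(G)\le 2^{c\log^{1-\epsilon}n}.
\end{equation}
Since the evident sources of treewidth are gone, one may guess that far less than \eqref{eq:known} survives. The following question is from \cite{CCFL}.

\begin{quote}
\emph{Is there, for every $t\in\mathbb{N}$, an integer $d=d(t)$ such that every $n$-vertex graph $G\in\mathcal{C}_t^*$ satisfies $\mathrm{tw}(G)\le\log^d n$?}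
\end{quote}

In terms of the exponent, the question asks whether $c\log^{1-\epsilon}n$ can be replaced by $d\log\log n$. The answer is no: the exponent can be of order $\sqrt{\log n}$.

\begin{theorem}\label{thm:main}
There are a constant $t_0$ and triangle-free graphs $G_r\in\mathcal{C}^*_{t_0}$ $(r\ge1)$ with $\log|V(G_r)|\le (r+4)^2/2$ and $\mathrm{tw}(G_r)\ge 2^r-1$. For every $t\ge t_0$ the class $\mathcal{C}^*_t$ contains, for infinitely many $n$, an $n$-vertex graph of treewidth at least $2^{\sqrt{2\log n}-4}-1$. Hence for no $t\ge t_0$ is there an integer $d$ such that $\mathrm{tw}(G)\le\log^d n$ for all $n$-vertex graphs $G\in\mathcal{C}^*_t$.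
\end{theorem}

A graph is \emph{$2$-degenerate} if each of its nonempty induced subgraphs has a vertex of degree at most $2$, and its \emph{girth} is the length of a shortest cycle.

\begin{theorem}\label{thm:strong}
For every $C>0$ and every positive integer $g_0$ there is $t$ such that for all large $n$ there is an $n$-vertex, $2$-degenerate graph $G\in\mathcal{C}_t^*$ of girth more than $g_0$ with $\mathrm{tw}(G)\ge 2^{C\sqrt{\log n}}$. Moreover, every tree decomposition of $G$ has a bag containing a stable set of size at least $(\mathrm{tw}(G)+1)/3$.
\end{theorem}

\begin{corollary}\label{cor:eps}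
If \eqref{eq:known} holds for some $t\ge t_0$ with constants $\epsilon$ and $c$, then $\epsilon\le\frac12$. There is no constant $C$, independent of $t$, such that $\mathrm{tw}(G)\le 2^{C\sqrt{\log n}}$ for all $t$ and all $n$-vertex graphs $G\in\mathcal{C}_t^*$.
\end{corollary}

We do not determine the optimal $\epsilon(t)$, nor the smallest $t$ for which the polylogarithmic bound fails.

The construction uses one gap in the definition of $\mathcal{C}_t^*$: cliques are forbidden only as subgraphs. A complete graph has no non-edges to respect, so a clique minor is allowed to be as large as we like, and it forces large treewidth. The task is to build a large clique minor in a sparse graph in such a way that every attempt to extract an induced grid or biclique from it is spoiled by unwanted adjacencies. Section~\ref{sec:criteria} gives two properties of a graph that together exclude both induced minors. Section~\ref{sec:construction} defines graphs $Y_r$ with a clique minor of size $m^r$ on roughly $m^{r^2/2}$ vertices. Sections~\ref{sec:hubs} and~\ref{sec:decomp} verify the two properties with constants that depend on $m$ only, and Section~\ref{sec:final} does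 the counting.

\section{Two properties that exclude grids and bicliques}\label{sec:criteria}

\subsection{Tree decompositions and the hexagonal grid}

A \emph{tree decomposition} of a graph $G$ is a pair $(T,\beta)$, where $T$ is a tree and $\beta$ assigns to each node $x$ of $T$ a \emph{bag} $\beta(x)\subseteq V(G)$, such that both ends of every edge of $G$ lie in a common bag and, for every vertex $v$, the nodes whose bags contain $v$ form a nonempty subtree of $T$. Bags may be empty. The \emph{width} is the largest size of a bag minus $1$, and $\mathrm{tw}(G)$ is the least width of a tree decomposition of $G$. We use the following standard facts.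
\begin{itemize}
\item[(T1)] If $F$ is a minor of $G$, then $\mathrm{tw}(F)\le \mathrm{tw}(G)$. The complete graph $K_k$ has treewidth $k-1$, and the $\tau\times\tau$ square grid has treewidth $\tau$ for $\tau\ge2$.
\item[(T2)] If $A\subseteq V(G)$ is connected, the nodes whose bags meet $A$ form a subtree $T_A$ of $T$. If two connected sets $A,A'$ touch, then $T_A$ and $T_{A'}$ share a node, since a common vertex, or an edge between the sets, lies in some bag.
\item[(T3)] (Helly property.) Pairwise intersecting subtrees of a tree have a common node.
\end{itemize}

The graph $W_{t\times t}$ is a $t$-by-$t$ piece of the hexagonal lattice. The shape of its boundary plays no role; we use only that it is connected, that its maximum degree is at most $3$, and that $\mathrm{tw}(W_{t\times t})\to\infty$ as $t\to\infty$. For the last property, draw the hexagons as bricks. Then $W_{t\times t}$ contains the brick wall with vertices $(i,j)$, $i\in[\tau]$, $j\in[2\tau]$, all horizontal edges $(i,j)(i,j+1)$, and the vertical edges $(i,j)(i+1,j)$ with $i+j$ even, where $\tau\to\infty$ with $t$. Contract each edge $(i,2j-1)(i,2j)$ to a vertex $[i,j]$. The edge $(i,2j)(i,2j+1)$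 joins $[i,j]$ to $[i,j+1]$, and one of $2j-1,2j$ has the parity of $i$, which gives an edge from $[i,j]$ to $[i+1,j]$. So the wall has the $\tau\times\tau$ square grid as a minor, and its treewidth is at least $\tau$ by (T1).

\subsection{Dominated bags}

Our graphs have large treewidth, so their bags cannot be small. What can stay bounded is the number of neighborhoods needed to cover a bag. We write $N_M[v]$ for the closed neighborhood of $v$ in $M$, that is, $v$ together with its neighbors in $M$, and $\Delta(F)$ for the maximum degree of $F$.

\begin{definition}\label{def:dominated}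
A graph $G$ is \emph{hereditarily $c$-dominated} if every induced subgraph $M$ of $G$ has a tree decomposition in which every bag is contained in a union of at most $c$ sets $N_M[v]$, $v\in V(M)$.
\end{definition}

The condition on all induced subgraphs is essential. Any graph with one new vertex adjacent to everything has a one-bag decomposition covered by a single neighborhood; it is only after this vertex is deleted that the condition sees the original graph. In a model of a graph of small degree, one closed neighborhood meets few of the sets $Q_v$, and so dominated bags become small bags.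

\begin{lemma}\label{lem:wall}
Let $G$ be hereditarily $c$-dominated and let $F$ be an induced minor of $G$. Then $\mathrm{tw}(F)\le c(\Delta(F)+1)-1$. In particular, there is $t_1(c)$ such that for $t\ge t_1(c)$ no hereditarily $c$-dominated graph has $W_{t\times t}$ as an induced minor.
\end{lemma}

\begin{proof}
Let $(Q_v)$ be a model of $F$, let $M=G[\bigcup_v Q_v]$, and let $(T,\beta)$ be a tree decomposition of $M$ as in Definition~\ref{def:dominated}. Put $\beta'(x)=\{v\in V(F):Q_v\cap\beta(x)\ne\emptyset\}$. By (T2), the nodes $x$ with $v\in\beta'(x)$ form the subtree $T_{Q_v}$, and for every edge $uv$ of $F$ the subtrees $T_{Q_u}$ and $T_{Q_v}$ share a node. So $(T,\beta')$ is a tree decomposition of $F$. Every vertex $d$ of $M$ lies in some $Q_v$, and $N_M[d]$ meets only $Q_v$ and sets $Q_u$ with $u$ adjacent to $v$, because the other sets are anticomplete to $Q_v$. These are at most $\Delta(F)+1$ sets, so $|\beta'(x)|\le c(\Delta(F)+1)$ for all $x$. For the last statement, choose $t_1(c)$ with $\mathrm{tw}(W_{t\times t})\ge4c$ for all $t\ge t_1(c)$.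
\end{proof}

\begin{example}\label{ex:biclique}
The graph $K_{k,k}$ is hereditarily $2$-dominated. An induced subgraph that meets both sides is covered by the neighborhoods of one vertex from each side, so one bag suffices; any other induced subgraph has no edges, and we use bags of size at most $1$. Hence $K_{k,k}$ has no induced minor $W_{t\times t}$ with $t\ge t_1(2)$. The example also shows that dominated bags alone do not exclude bicliques.
\end{example}

\subsection{Thin graphs}

In a model of $K_{t,t}$, a bag that is covered by $c$ neighborhoods yields a single vertex with neighbors in a $1/c$ fraction of the sets on one side. Among $c+1$ such vertices the fractions add up to more than $1$, so two of them see many common sets. The second property forbids exactly this.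

\begin{definition}\label{def:thin}
Let $d\ne d'$ be vertices of $G$. A \emph{link} between $d$ and $d'$ is a connected set that avoids $d$ and $d'$ and contains a neighbor of $d$ and a neighbor of $d'$. The graph $G$ is \emph{$s$-thin} if no two vertices have more than $s$ pairwise anticomplete links between them.
\end{definition}

\begin{lemma}\label{lem:biclique}
Let $G$ be hereditarily $c$-dominated and $s$-thin, and let $t>2(c+1)^2+\frac{s}{2}c^2(c+1)$. Then $K_{t,t}$ is not an induced minor of $G$.
\end{lemma}

\begin{proof}
Suppose that $A_1,\dots,A_t,B_1,\dots,B_t$ is a model of $K_{t,t}$: the $A_i$ are pairwise anticomplete, so are the $B_j$, and every $A_i$ touches every $B_j$. Put $q=c+1$. We find $2q-1$ vertices, one at a time. We keep index sets $I,J\subseteq[t]$ for the two sides, initially $I=J=[t]$, and delete one index in each step, so that $|I|,|J|\ge t-2q$ throughout.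

In one step, let $M$ be the subgraph induced by the sets $A_i$ $(i\in I)$ and $B_j$ $(j\in J)$, and take a tree decomposition of $M$ as in Definition~\ref{def:dominated}. The sets $A_i\cup B_j$ $(i\in I,\ j\in J)$ are connected, and any two of them touch, since $A_i$ touches $B_{j'}$. By (T2) and (T3) some bag meets all of them. If this bag missed some $A_i$ and some $B_j$, it would miss $A_i\cup B_j$; so it meets all $A_i$ with $i\in I$ or all $B_j$ with $j\in J$. Suppose the former. The bag is covered by at most $c$ closed neighborhoods, so for some $d\in V(M)$ the set $N_M[d]$ meets at least $|I|/c\ge(t-2q)/c$ of the $A_i$. Since $t>2q^2$, we have $t-2q>2q(q-1)=2qc$, and $(t-2q)/c>1$. The closed neighborhood of a vertex of $A_i$ meets no other $A_{i'}$, so $d\in B_j$ for some $j\in J$. We record $d$ and delete $j$ from $J$. In the other case the roles of the two sides are exchanged. The deletion guarantees that later vertices lie in other sets of the model; this is where the hereditary form of the hypothesis is needed.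

After $2q-1$ steps at least $q$ recorded vertices lie on the same side, say $d_1,\dots,d_q$ in distinct sets $B_j$. Let $N_l$ be the set of $i\in[t]$ such that $d_l$ has a neighbor in $A_i$; then $|N_l|\ge(t-2q)/c$. For $l\ne l'$ the sets $A_i$ with $i\in N_l\cap N_{l'}$ are pairwise anticomplete links between $d_l$ and $d_{l'}$, so $|N_l\cap N_{l'}|\le s$. The Bonferroni inequality $|\bigcup_l N_l|\ge\sum_l|N_l|-\sum_{l<l'}|N_l\cap N_{l'}|$ gives
\[
t\ \ge\ q\,\frac{t-2q}{c}-\binom q2 s\ =\ t+\frac tc-\frac{2q^2}{c}-\frac{q c}{2}\,s .
\]
Multiplying by $c$, we get $t\le 2q^2+\frac s2c^2q=2(c+1)^2+\frac s2c^2(c+1)$, a contradiction.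
\end{proof}

It remains to find triangle-free graphs that are hereditarily $c$-dominated and $s$-thin for fixed $c$ and $s$ and have large treewidth for their size.

\section{The graphs $Y_r$}\label{sec:construction}

\subsection{Construction}

We want many disjoint paths from left to right such that any two left-to-right paths touch. The disjoint paths then form a clique minor, while an induced structure can pass through only one path at a time. To arrange this, place a column of vertices near the right end that every path has to use, and make each vertex of this column adjacent to a whole column further left. The columns on the left have to be different for different vertices, since two columns completely joined to each other would form a large biclique.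

Fix integers $m\ge2$ and $g\ge3$. For $r\ge0$ put $K=m^r$. The graph $Y_r$ has $K$ \emph{left terminals} $a_1,\dots,a_K$ and $K$ \emph{right terminals} $b_1,\dots,b_K$. The graph $Y_0$ is a path on $g$ vertices with ends $a_1$ and $b_1$. Let $r\ge1$. A \emph{block} is a disjoint union of $m$ copies of $Y_{r-1}$, in \emph{strips} $1,\dots,m$, with no edges between them. Its left terminals are those of strip $1$ in order, then those of strip $2$, and so on, and likewise on the right; so a block has $K$ terminals on each side. Take blocks $B^0,\dots,B^{K+1}$ and \emph{columns} $C_1,\dots,C_{K+1}$, where $C_s=\{c_{s,1},\dots,c_{s,K}\}$ consists of new vertices, and add two kinds of edges.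
\begin{itemize}
\item For $s\in[K+1]$ and $i\in[K]$, join $c_{s,i}$ to the $i$-th right terminal of $B^{s-1}$ and to the $i$-th left terminal of $B^s$.
\item Put $H=C_{K+1}$ and $h_s=c_{K+1,s}$ for $s\in[K]$; these vertices are the \emph{hubs}. For $s\in[K]$, join $h_s$ to every vertex of $C_s$. These are the \emph{hub edges}.
\end{itemize}
The left terminals of $Y_r$ are those of $B^0$, and the right terminals are those of $B^{K+1}$. Apart from the hub edges, every edge lies inside a block or joins consecutive members of the sequence $B^0,C_1,B^1,\dots,C_{K+1},B^{K+1}$.

\begin{figure}[ht]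
\centering
\begin{tikzpicture}[scale=1.15,every node/.style={font=\small}]
\foreach \y in {0,1.6}{
  \draw (0,\y)--(8.8,\y);
  \foreach \x in {0,0.5,1,2.6,3.1,3.6,5.2,5.7,6.2,7.8,8.3,8.8} \fill (\x,\y) circle (1.4pt);
}
\draw[very thick] (7,1.6) to[bend right=22] (1.8,1.6);
\draw[very thick] (7,1.6)--(1.8,0);
\draw[very thick] (7,0)--(4.4,1.6);
\draw[very thick] (7,0) to[bend left=30] (4.4,0);
\foreach \y in {0,1.6}{
  \foreach \x in {1.8,4.4} \filldraw[fill=white] (\x,\y) circle (2.4pt);
  \filldraw[fill=white] (6.91,\y-0.09) rectangle (7.09,\y+0.09);
}
\node[left] at (0,1.6) {$a_1$}; \node[left] at (0,0) {$a_2$};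
\node[right] at (8.8,1.6) {$b_1$}; \node[right] at (8.8,0) {$b_2$};
\node[above right] at (7,1.65) {$h_1$}; \node[below right] at (7,-0.05) {$h_2$};
\node at (0.5,-0.9) {$B^0$}; \node at (1.8,-0.9) {$C_1$}; \node at (3.1,-0.9) {$B^1$};
\node at (4.4,-0.9) {$C_2$}; \node at (5.7,-0.9) {$B^2$}; \node at (7,-0.9) {$H$}; \node at (8.3,-0.9) {$B^3$};
\end{tikzpicture}
\caption{The graph $Y_1$ for $m=2$ and $g=3$. Each block $B^s$ consists of two paths on three vertices. The squares are the hubs, and the thick edges join each hub $h_s$ to all vertices of the column $C_s$.}\label{fig:Y1}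
\end{figure}

\begin{example}\label{ex:Y1}
The graph $Y_1$ consists of $m$ rows $P_1,\dots,P_m$, where $P_i$ is a path from $a_i$ to $b_i$ through $c_{1,i},\dots,c_{m,i},h_i$, together with the hub edges. Figure~\ref{fig:Y1} shows the case $m=2$, $g=3$, with $30$ vertices. Three features are visible.

\emph{A clique minor.} The hub $h_i\in P_i$ is adjacent to $c_{i,i'}\in P_{i'}$, so the rows pairwise touch and form a $K_m$ minor.

\emph{A dominated cut in every induced subgraph.} Let $m=2$, and let $S$ be any set of vertices. If $h_1\in S$, then $C_1\cap S$ lies in the neighborhood of $h_1$ and separates $B^0$ from the rest. If $h_1\notin S$ and $h_2\in S$, then $C_2\cap S$ lies in the neighborhood of $h_2$ and separates $B^0\cup C_1\cup B^1$ from the rest, because the only edges that jump over $C_2$ from the left end in $h_1$. If neither hub is in $S$, then $B^3$ is already cut off. In each case the left terminals are separated from the right terminals, in the subgraph induced by $S$, by part of one neighborhood.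

\emph{A biclique.} Let $A_i$ be the part of $P_i$ to the left of $h_i$. The sets $A_i$ are pairwise anticomplete, since every edge between different rows has an end in $H$; the hubs are pairwise nonadjacent; and $h_s$ is adjacent to $c_{s,i}\in A_i$. So $K_{m,m}$ is an induced minor of $Y_1$.

One level with large $m$ therefore fails: between consecutive columns it lets $m$ anticomplete paths through. The recursion keeps $m$ fixed and replaces the paths between columns by copies of $Y_{r-1}$. A block then lets $m^r$ disjoint paths through, but only $m$ pairwise anticomplete ones. The price is that each of the $m^r$ hubs needs its own column, so the number of vertices is multiplied by about $m^{r+1}$ while the clique minor grows by the factor $m$. This is the source of $\sqrt{\log n}$.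
\end{example}

\subsection{Basic properties}

The $m(K+2)$ copies of $Y_{r-1}$ in the blocks are the \emph{children} of $Y_r$. The \emph{copies} in $Y_r$ are $Y_r$ itself and, recursively, the copies in its children; a copy of $Y_j$ has \emph{level} $j$. For a copy $Z$ we write $B^s(Z)$, $C_s(Z)$, $H(Z)$, $h_s(Z)$, $a_i(Z)$, $b_i(Z)$, and \emph{hub} means a hub of any copy. The following facts are read off from the construction.
\begin{itemize}
\item[(Y1)] Copies are induced subgraphs, and any two of them are nested or disjoint. A copy properly contained in $Z$ lies in a child of $Z$. Distinct children of $Z$ are anticomplete. The level-$0$ copies and the columns of all copies partition the vertex set, and the columns of $Z$ are disjoint from the children of $Z$.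
\item[(Y2)] Every terminal of a copy is an end of a level-$0$ copy. Only terminals of a copy have neighbors outside it, and an end of a level-$0$ copy has at most one neighbor outside that copy. If $U$ is a child in $B^s(Z)$ and $Z$ has level $j$, then this neighbor lies in $C_s(Z)$ for left terminals of $U$ when $s\ge1$, and in $C_{s+1}(Z)$ for right terminals of $U$ when $s\le m^j$.
\item[(Y3)] Vertices of level-$0$ copies have degree at most $2$, column vertices other than hubs have degree $3$, and a hub $h_s(Z)$ has exactly two neighbors outside $C_s(Z)$.
\end{itemize}
For (Y2), note that passing from $Y_{r-1}$ to $Y_r$ gives one new edge to each terminal of a block, except the left terminals of $B^0$ and the right terminals of $B^{K+1}$, which get none and become the terminals of $Y_r$. The outer blocks $B^0$ and $B^{K+1}$ are there for this purpose: column vertices are never terminals, so they get no edges at later levels, which gives (Y3).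

\begin{lemma}\label{lem:basic}
Let $n_r=|V(Y_r)|$ and $K=m^r$.
\begin{itemize}
\item[(a)] $Y_r$ is $2$-degenerate and has girth at least $g+1\ge4$; in particular it is triangle-free.
\item[(b)] $n_0<n_1<\cdots$ and $n_r\le g\,4^rm^{r(r+3)/2}$.
\item[(c)] $Y_r$ has disjoint paths $P_1,\dots,P_K$ with $P_i$ from $a_i$ to $b_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every edge other than a hub edge has an end in a level-$0$ copy. So after deleting all level-$0$ copies only hub edges remain, and these form disjoint stars. A nonempty induced subgraph thus either contains a vertex of a level-$0$ copy, of degree at most $2$, or is a forest, which has a vertex of degree at most $1$. A cycle must meet some level-$0$ copy. At a vertex of degree $2$ the cycle uses both edges, so it contains the whole path on $g$ vertices, and since this path is induced and $g\ge3$, it contains at least one further vertex.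

(b) We have $n_0=g$ and $n_r=m(K+2)n_{r-1}+K(K+1)$. Counting terminals gives $n_{r-1}\ge2K/m$, so
\[
\frac{n_r}{n_{r-1}}\le m(K+2)+\frac m2(K+1)=m\Big(\frac32K+\frac52\Big)\le4mK=4m^{r+1}.
\]
The product of $4m^{j+1}$ over $j=1,\dots,r$ is $4^rm^{r(r+1)/2+r}=4^rm^{r(r+3)/2}$.

(c) By induction each child has $K/m$ such paths, so each block has $K$ disjoint paths joining its $i$-th left terminal to its $i$-th right terminal. Concatenate the $i$-th paths of all blocks through $c_{1,i},\dots,c_{K+1,i}$.
\end{proof}

\subsection{The cut at the first surviving hub}\label{subsec:cut}

The second feature of Example~\ref{ex:Y1} holds in every copy, and it drives both the lower bound on treewidth and the exclusion of induced minors. Let $\Gamma=Y_R$ for some $R$, let $S\subseteq V(\Gamma)$ and $M=\Gamma[S]$. A set is \emph{small} if it is empty or contained in $N_M[v]$ for some $v\in S$. Subsets of small sets are small, and so are subsets of $S$ with at most one element. For a copy $Z$ of level $j$ we define a left part $L(Z)$, a right part $R(Z)$ and a cut $X(Z)$, all depending on $S$. If $j=0$, put $L(Z)=X(Z)=S\cap\{a_1(Z)\}$ and $R(Z)=S\cap V(Z)$. If $j\ge1$, put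 $k=m^j$, let $p=p(Z)$ be the least $s\in[k]$ with $h_s(Z)\in S$, or $p=k+1$ if there is none, and put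
\[
L(Z)=S\cap\Big(\bigcup_{s<p}V(B^s)\cup\bigcup_{s\le p}C_s\Big),\qquad R(Z)=S\cap\bigcup_{s\ge p}\big(C_s\cup V(B^s)\big),\qquad X(Z)=S\cap C_p,
\]
where blocks and columns are those of $Z$.

\begin{lemma}\label{lem:cut}
For every copy $Z$:
\begin{itemize}
\item[(a)] $L(Z)\cup R(Z)=S\cap V(Z)$ and $L(Z)\cap R(Z)=X(Z)$; the left terminals of $Z$ in $S$ lie in $L(Z)$ and the right terminals in $S$ lie in $R(Z)$;
\item[(b)] $X(Z)$ is small;
\item[(c)] no edge joins $L(Z)\setminus X(Z)$ to $R(Z)\setminus X(Z)$;
\item[(d)] if $Z$ has level at least $1$, then $L(Z)$ contains no vertex of $H(Z)$.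
\end{itemize}
\end{lemma}

\begin{proof}
For level $0$, $X(Z)$ has at most one vertex and $L(Z)\setminus X(Z)=\emptyset$. Let the level be at least $1$. Part (a) holds because $1\le p\le k+1$, so $B^0$ is counted on the left and $B^{k+1}$ on the right. If $p\le k$, then $X(Z)\subseteq N_M[h_p]$ and $H=C_{k+1}$ is not counted on the left. If $p=k+1$, then $X(Z)=S\cap H=\emptyset$. This gives (b) and (d). An edge as in (c) jumps over $C_p$ in the sequence $B^0,C_1,B^1,\dots$, so it is a hub edge $h_sc_{s,i}$ of $Z$ with $s<p$. But $h_s\notin S$ for $s<p$.
\end{proof}

A set of vertices \emph{crosses} a copy $Z$ if it contains a connected subset of $V(Z)$ that meets both the left and the right terminals of $Z$.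

\begin{lemma}\label{lem:cross}
Two sets that cross the same copy touch.
\end{lemma}

\begin{proof}
It suffices to treat connected sets $A,A'\subseteq V(Z)$ that meet both the left and the right terminals of $Z$. Apply Lemma~\ref{lem:cut} with $S=A\cup A'$. The set $A$ is connected and meets $L(Z)$ and $R(Z)$, so by (a) and (c) it meets $X(Z)$; the same holds for $A'$. By (b), $X(Z)\subseteq N_M[v]$ for some $v\in A\cup A'$, say $v\in A$. Then $A'$ contains $v$ or a neighbor of $v$.
\end{proof}

\begin{proposition}\label{prop:tw}
$\mathrm{tw}(Y_r)\ge m^r-1$.
\end{proposition}

\begin{proof}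
The $m^r$ disjoint paths of Lemma~\ref{lem:basic}(c) cross $Y_r$, so they pairwise touch and form a clique minor of size $m^r$. Apply (T1).
\end{proof}

\section{Links between two hubs}\label{sec:hubs}

With few exceptions, a link between two hubs runs from the column of one hub to the column of the other. On its way it has to cross one of the $2m$ children next to one of these columns, and each child lets only one of the links through.

\begin{proposition}\label{prop:thin}
$Y_r$ is $(2m+4)$-thin.
\end{proposition}

\begin{proof}
Let $A_1,\dots,A_\ell$ be pairwise anticomplete links between $h\ne h'$. They are disjoint, so $\ell$ is at most the degree of $h$ and of $h'$. By (Y3) we may assume that both are hubs, say $h=h_p(Z)$ and $h'=h_q(Z')$ with $(Z,p)\ne(Z',q)$. Each of $h,h'$ has only two neighbors outside its column, so at least $\ell-4$ of the links meet both $C_p(Z)$ and $C_q(Z')$. Let $E=C_p(Z)\cup V(B^{p-1}(Z))\cup V(B^p(Z))$ and $E'=C_q(Z')\cup V(B^{q-1}(Z'))\cup V(B^q(Z'))$.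

\emph{Claim: a connected set $A$ with $h\notin A$ that meets $C_p(Z)$ and is not contained in $E$ crosses one of the $2m$ children of $Z$ in $B^{p-1}(Z)\cup B^p(Z)$.} Take a path in $A$ from $C_p(Z)$ to a vertex outside $E$, and consider its last vertex in $C_p(Z)$. Since $h\notin A$, the next vertex is a terminal of a child $U$ in $B^{p-1}(Z)$ or $B^p(Z)$, on the side of $U$ facing $C_p(Z)$. The path ends outside $E$, so it leaves $U$ at some later point; the first time it does so, it moves from a terminal of $U$ to a vertex outside $C_p(Z)$. By (Y2) the terminals facing $C_p(Z)$ have their only outside neighbor in $C_p(Z)$, so the path leaves on the other side. The part of the path inside $U$ crosses $U$.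

If $C_q(Z')\cap E=\emptyset$, each of the $\ell-4$ links has a vertex outside $E$ and crosses one of $2m$ children. By Lemma~\ref{lem:cross} no two links cross the same child, so $\ell-4\le2m$. If $C_p(Z)\cap E'=\emptyset$, the claim applied to $(Z',q,h')$ gives the same bound.

Suppose finally that both intersections are nonempty. The columns $C_q(Z')$ and $C_p(Z)$ are disjoint, so $C_q(Z')$ meets a child $U$ of $Z$. By (Y1), $Z'$ is contained in $U$, or $U$ is properly contained in $Z'$. In the second case $U$ lies in a child of $Z'$, which $C_q(Z')$ avoids. So $Z'$ is properly contained in $Z$. Exchanging the roles, $Z$ is properly contained in $Z'$, a contradiction.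
\end{proof}

The bound has to grow with $m$: the sets $A_1,\dots,A_m$ of Example~\ref{ex:Y1} are pairwise anticomplete links between $h_1$ and $h_2$.

\section{Dominated tree decompositions}\label{sec:decomp}

Put $c=8m^2+2m+1$. The aim of this section is the following.

\begin{proposition}\label{prop:dom}
$Y_r$ is hereditarily $c$-dominated for every $r$.
\end{proposition}

Throughout, $\Gamma=Y_R$, $S\subseteq V(\Gamma)$ and $M=\Gamma[S]$ are fixed, and \emph{small}, $L$, $R$, $X$, $p$ are as in Section~\ref{subsec:cut}. We put $L(\emptyset)=R(\emptyset)=X(\emptyset)=\emptyset$.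

\subsection{The difficulty, and a model case}

Every copy has a small cut, so it is natural to cut all children of a copy $Z$ along their cuts. The pieces consist of the right part of one child, a piece of a column and the left part of the next child, and we decompose them recursively. In $L(Z)$ this works at once, because no hub of $Z$ is left there. In $R(Z)$ the hub edges run from $H(Z)$ back to the columns $C_p,\dots,C_k$, and two simple ways to cover them fail. We cannot put $H(Z)\cap S$ into one bag: a closed neighborhood contains at most one vertex of $H(Z)$, by (Y2) and because $H(Z)$ is stable and $c_{s,i}$ sees only $h_s$. And we cannot add a small set to all bags of the decomposition of a piece, since this costs one more small set at every level, and $c$ must not depend on the number of levels.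

The way out is that the part of $Z$ between $C_p$ and $H$ is path-like. It can be swept from left to right by the cuts of the children in $B^p,\dots,B^k$, and at time $i$ the sweep needs only the hub $h_i$. So we hang this sweep on the decomposition of the pieces around $H$, and we need a node where $h_i$ meets the state of the sweep at time $i$. The recursion splits $H$ into strips, which are intervals of indices, and the following example shows why this costs only a bounded amount.

\begin{example}\label{ex:rail}
Let $B$ be a rooted complete binary tree with leaves $e_1,\dots,e_k$ from left to right, let $\pi_1\pi_2\cdots\pi_k$ be a path disjoint from $B$, and add the edges $e_i\pi_i$. We decompose this graph along $B$ itself. For a node $y$, the leaves below $y$ have indices in an interval $[a(y),b(y)]$. Let $\beta(x)$ consist of $x$ and its parent (if any). Let $\alpha(e_i)=\{\pi_i\}$, and for an inner node $x$ let $\alpha(x)$ consist of $\pi_{a(y)}$ and $\pi_{b(y)}$ for the two children $y$ of $x$. The bags $\beta(x)\cup\alpha(x)$ have at most $6$ vertices. Edges of $B$ lie in the sets $\beta(x)$, the edge $e_i\pi_i$ lies in the bag of $e_i$, and $\pi_i\pi_{i+1}$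 lies in the bag of the lowest common ancestor of $e_i$ and $e_{i+1}$, where $i$ ends the interval of the left child and $i+1$ starts that of the right child. A vertex of $B$ occurs at its own node and at its children. The vertex $\pi_i$ occurs at $e_i$ and at the parent of every $y$ with $i\in\{a(y),b(y)\}$. If $i$ is an end of the interval of $y$, it is an end of the interval of every descendant of $y$ above $e_i$, so these nodes form a path upward from $e_i$. Hence the width is at most $5$, whatever the depth of $B$.
\end{example}

In the proof, the leaves are the vertices of a column, the tree is the recursive splitting into $m$ strips, and the path vertices are replaced by the states of a sweep, which we call a rail.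

\subsection{Windows, rails and good decompositions}

Let $k=m^j$. A \emph{window} of level $j$ is a triple $\omega=(Z,I,U)$, where each of $Z,U$ is $\emptyset$ or a copy of level $j$ in $\Gamma$, and $I=(e_1,\dots,e_k)$ is a sequence of distinct, pairwise nonadjacent vertices, such that $Z$, $I$, $U$ are disjoint and the edges of $\Gamma$ between them are exactly $e_ib_i(Z)$ and $e_ia_i(U)$ for $i\in[k]$ (when $Z$, respectively $U$, is present). Its vertex set is $V(\omega)=R(Z)\cup(I\cap S)\cup L(U)$.

A \emph{rail} for $\omega$ is a sequence $\rho=(\rho_1,\dots,\rho_k)$ of subsets of $S$, each a union of at most $2m$ small sets, such that for every vertex $v$ the set $\{i:v\in\rho_i\}$ is an interval (possibly empty). A rail is \emph{constant} if all $\rho_i$ are equal.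

A \emph{good decomposition} of $(\omega,\rho)$ is a tree $T$ with a distinguished node, the \emph{root}, and sets $\beta(x)\subseteq V(\omega)$ and $\alpha(x)\subseteq\bigcup_i\rho_i$ for all nodes $x$, such that
\begin{itemize}
\item[(G1)] $(T,\beta)$ is a tree decomposition of $M[V(\omega)]$;
\item[(G2)] for each $v\in\bigcup_i\rho_i$, the nodes $x$ with $v\in\alpha(x)$ form a nonempty subtree;
\item[(G3)] for each $i\in[k]$, some node $x$ has $\rho_i\subseteq\alpha(x)$ and $\{e_i\}\cap S\subseteq\beta(x)$;
\item[(G4)] the root $x$ has $\rho_1\cup\rho_k\subseteq\alpha(x)$ and $X(Z)\cup X(U)\subseteq\beta(x)$;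
\item[(G5)] each $\beta(x)\cup\alpha(x)$ is a union of at most $c$ small sets.
\end{itemize}
Condition (G3) is the meeting of $e_i$ with the state $\rho_i$. Condition (G4) allows us to glue the decomposition to its neighbors along the cuts and to continue the rail into the adjacent strips. A rail may overlap $V(\omega)$. This is why $\beta$ and $\alpha$ are recorded separately: the two subtrees of such a vertex, formed by its \emph{$\beta$-nodes} and its \emph{$\alpha$-nodes}, are joined one level higher, when the rail is merged into the bags.

\begin{lemma}\label{lem:good}
For every window $\omega$ and every rail $\rho$ for $\omega$, the pair $(\omega,\rho)$ has a good decomposition.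
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:dom} from Lemma~\ref{lem:good}]
Let $M$ be an induced subgraph of $Y_r$. View $Y_r$ as the child $Z$ in strip $1$ of the block $B^1$ of $\Gamma=Y_{r+1}$, and let $S=V(M)\subseteq V(Z)$. Let $I_1,I_2$ be the sequences of the first $m^r$ vertices of the columns $C_1,C_2$ of $\Gamma$. Then $(\emptyset,I_1,Z)$ and $(Z,I_2,\emptyset)$ are windows with vertex sets $L(Z)$ and $R(Z)$. Lemma~\ref{lem:good} with empty rails gives tree decompositions of $M[L(Z)]$ and $M[R(Z)]$ whose roots contain $X(Z)=L(Z)\cap R(Z)$. Join the roots by an edge. By Lemma~\ref{lem:cut}(c) every edge of $M$ lies in $L(Z)$ or in $R(Z)$, so this is a tree decomposition of $M$, and each bag is a union of at most $c$ small sets.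
\end{proof}

\subsection{Proof of Lemma~\ref{lem:good}}

We use induction on the level $j$ of $\omega=(Z,I,U)$.

\medskip\noindent\textbf{Level $0$.} Let $\pi$ be the induced path formed by $Z$, $e_1$ and $a_1(U)$ (the parts that are present). Then $V(\omega)=S\cap V(\pi)$. Let $T$ be a path with one node for each edge of $\pi$, in order, or a single node if $\pi$ has one vertex. Let $\beta(x)$ consist of the ends in $S$ of the edge (or the one vertex, if it is in $S$) together with $X(Z)\cup X(U)$, and let $\alpha(x)=\rho_1$. Adding a fixed set to all bags of a tree decomposition gives a tree decomposition, so (G1) holds; (G2) and (G3) hold because $\alpha$ is the same at all nodes; any node can be the root; and $\beta(x)\cup\alpha(x)$ is a union of at most $2+2+2m\le c$ small sets.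

\medskip\noindent\textbf{Level $j\ge1$: subwindows.} Let $\kappa=k/m$. Strip $\sigma\in[m]$ owns the indices $(\sigma-1)\kappa+1,\dots,\sigma\kappa$; the first and the last of them are $\mathrm{start}(\sigma)$ and $\mathrm{end}(\sigma)$, and $\sigma(i)$ is the strip that owns $i$. Write $C_s=C_s(Z)$, $H=H(Z)=C_{k+1}$, $h_s=h_s(Z)$, $p=p(Z)$ and $F_s=C_s(U)$, $q=p(U)$. Let $Z_s^\sigma$ and $U_s^\sigma$ be the children in strip $\sigma$ of $B^s(Z)$ and $B^s(U)$. By the definition of $R$ and $L$, the set $V(\omega)$ is the intersection of $S$ with the union of the list
\begin{equation}\label{eq:list}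
C_p,\,B^p(Z),\,\dots,\,C_k,\,B^k(Z),\,H,\,B^{k+1}(Z),\ I,\ B^0(U),\,F_1,\,\dots,\,B^{q-1}(U),\,F_q .
\end{equation}
The list starts with $H$ if $p=k+1$, starts with $I$ if $Z=\emptyset$, and ends with $I$ if $U=\emptyset$. We count $I$ as a column; then columns and blocks alternate, and the list starts and ends with a column. For a column $D$ of the list, let $D^\sigma$ be its part with indices in strip $\sigma$, and let $\omega_D^\sigma$ be the triple consisting of the strip-$\sigma$ child of the block before $D$, the sequence $D^\sigma$, and the strip-$\sigma$ child of the block after $D$, with $\emptyset$ where the list has no such block. This is a window of level $j-1$: the vertices of $D$ are pairwise nonadjacent, their neighbors in the two children are the required terminals because terminals of blocks are numbered strip by strip, and the two children are anticomplete, by (Y1) if $D\ne I$ and because $\omega$ is a window if $D=I$.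

For each child $Q$ in a block of the list, $L(Q)$ belongs to the subwindow at the column before the block and $R(Q)$ to the subwindow at the column after it. So the sets $V(\omega_D^\sigma)$ cover $V(\omega)$, and a vertex lies in two of them only if it lies in a cut $X(Q)$.

\medskip\noindent\textbf{Rails.} Let $X_s=\bigcup_\sigma X(Z_s^\sigma)$ for $p\le s\le k+1$ and $X'_s=\bigcup_\sigma X(U_s^\sigma)$ for $0\le s<q$; each is a union of $m$ small sets. Put $X'_q=\emptyset$, and $X_{k+1}=\emptyset$ if $Z=\emptyset$, and $X'_0=\emptyset$ if $U=\emptyset$. Call $Z$ \emph{active} if $Z\ne\emptyset$ and $p\le k$, that is, if $Z$ has a hub in $S$. If $Z$ is active, put $X_{p-1}=X(Z)=C_p\cap S$ and define the sweep $\mu=(\mu_1,\dots,\mu_k)$ by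
\[
\mu_i=X_{i-1}\cup X_i\quad(p\le i\le k),\qquad \mu_i=\mu_p\quad(i<p).
\]
Each $\mu_i$ is a union of at most $2m$ small sets. The sets $X_{p-1},X_p,\dots,X_k$ are disjoint; a vertex of $X_{p-1}$ lies in $\mu_i$ exactly for $i\le p$, a vertex of $X_p$ exactly for $i\le \min(p+1,k)$, and a vertex of $X_s$ with $s>p$ exactly for $i\in\{s,s+1\}\cap[k]$. So $\mu$ has the interval property. If $Z$ is not active, put $\mu_i=\emptyset$ for all $i$; then $X(Z)=\emptyset$. In both cases $X(Z)\subseteq\mu_1$, which is the purpose of repeating $\mu_p$ for $i<p$. The rail for $\omega_D^\sigma$ is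
\begin{itemize}
\item the restriction of $\rho$ to strip $\sigma$ if $D=I$, and the restriction of $\mu$ to strip $\sigma$ if $D=H$;
\item constantly $\{h_s\}\cap S$ if $D=C_s$ with $p<s\le k$, and empty if $D=F_s$ with $s<q$;
\item constantly $D^\sigma\cap S$ if $D=C_p$ with $p\le k$ or $D=F_q$; this set is small, being part of $X(Z)$ or $X(U)$.
\end{itemize}
The rail $\{h_s\}$ will cover the hub edges at $h_s$, and the rails of the third kind carry the vertices of $X(Z)$ and $X(U)$ up to the roots. All rails with $D\ne I$ are contained in $V(\omega)$. By induction each subwindow with its rail has a good decomposition $(T_D^\sigma,\beta_D^\sigma,\alpha_D^\sigma)$, with root $x_D^\sigma$. Note that every subwindow receives exactly one rail, and that $\rho$ is passed on only to the subwindows at $I$; this is why nothing accumulates over the levels.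

\medskip\noindent\textbf{The tree and the bags.} Take all trees $T_D^\sigma$ and new nodes $z$; $w_p,\dots,w_k$ if $Z$ is active; and $y_1,\dots,y_q$ if $U\ne\emptyset$. For $p\le i\le k$ let $u_i$ be a node of $T_H^{\sigma(i)}$ given by (G3) for the index $i$, so that $\mu_i\subseteq\alpha_H^{\sigma(i)}(u_i)$ and $\{h_i\}\cap S\subseteq\beta_H^{\sigma(i)}(u_i)$. Join $z$ to all roots $x_I^\sigma$ and $x_H^\sigma$ (the latter exist if $Z\neq\emptyset$); join $w_i$ to $u_i$ and to the roots $x_{C_i}^1,\dots,x_{C_i}^m$; add the path $zy_1\cdots y_q$; and join $y_s$ to the roots $x_{F_s}^1,\dots,x_{F_s}^m$. The result is a tree $T$, shown in Figure~\ref{fig:tree}, and its root is $z$.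

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={font=\small}]
\draw (2,3.3)--(0.4,2)--(3.6,2)--cycle;
\foreach \x/\y in {5.2/3.3,7.4/3.3,10.2/3.3,0.7/0.7,3.3/0.7}
  \draw (\x,\y)--(\x-0.7,\y-1.3)--(\x+0.7,\y-1.3)--cycle;
\draw (5.2,4.1)--(2,3.3); \draw (5.2,4.1)--(5.2,3.3); \draw (5.2,4.1)--(8.2,4.1);
\draw[dotted,thick] (8.2,4.1)--(9.4,4.1); \draw (9.4,4.1)--(10.2,4.1);
\draw (7.4,4.1)--(7.4,3.3); \draw (10.2,4.1)--(10.2,3.3);
\draw (1.2,2.2)--(0.7,1.35)--(0.7,0.7); \draw (2.8,2.2)--(3.3,1.35)--(3.3,0.7);
\foreach \x/\y in {5.2/4.1,7.4/4.1,10.2/4.1,1.2/2.2,2.8/2.2,0.7/1.35,3.3/1.35} \fill (\x,\y) circle (1.8pt);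
\node[above] at (5.2,4.1) {$z$}; \node[above] at (7.4,4.1) {$y_1$}; \node[above] at (10.2,4.1) {$y_q$};
\node[right] at (1.2,2.25) {$u_p$}; \node[left] at (2.8,2.25) {$u_k$};
\node[left] at (0.7,1.35) {$w_p$}; \node[right] at (3.3,1.35) {$w_k$};
\node at (2,2.8) {$T_H^\sigma$}; \node at (5.2,2.35) {$T_I^\sigma$}; \node at (7.4,2.35) {$T_{F_1}^\sigma$};
\node at (10.2,2.35) {$T_{F_q}^\sigma$}; \node at (0.7,-0.25) {$T_{C_p}^\sigma$}; \node at (3.3,-0.25) {$T_{C_k}^\sigma$};
\node at (2,0.6) {$\cdots$}; \node at (8.8,2.6) {$\cdots$};
\end{tikzpicture}
\caption{The tree $T$ for a window $(Z,I,U)$. Each triangle stands for $m$ trees, one for each strip $\sigma$, obtained by induction for the subwindows at one column; an edge to the apex stands for edges to their $m$ roots. The trees for the columns $C_p,\dots,C_k$ of $Z$ hang, through $w_i$, from the node $u_i$ where the hub $h_i$ meets the sweep state $\mu_i$.}\label{fig:tree}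
\end{figure}

For a sequence $\eta=(\eta_1,\dots,\eta_k)$ write $\partial\eta=\bigcup_\sigma(\eta_{\mathrm{start}(\sigma)}\cup\eta_{\mathrm{end}(\sigma)})$. On the nodes of $T_I^\sigma$ put $\beta=\beta_I^\sigma$ and $\alpha=\alpha_I^\sigma$. On the nodes of $T_D^\sigma$ with $D\ne I$ put $\beta=\beta_D^\sigma\cup\alpha_D^\sigma$ and $\alpha=\emptyset$. On the new nodes put
\begin{gather*}
\alpha(z)=\partial\rho,\qquad \beta(z)=\partial\mu\cup X_{k+1}\cup X'_0\cup X(U),\\
\beta(w_i)=\mu_i\cup(\{h_i\}\cap S),\qquad \beta(y_s)=X'_{s-1}\cup X'_s\cup X(U),\qquad \alpha(w_i)=\alpha(y_s)=\emptyset .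
\end{gather*}
All sets $\beta(x)$ lie in $V(\omega)$ and all sets $\alpha(x)$ in $\bigcup_i\rho_i$.

\medskip\noindent\textbf{(G3), (G4), (G5).} The node required by (G3) for the index $i$ is the one in $T_I^{\sigma(i)}$. For (G4), $1=\mathrm{start}(1)$ and $k=\mathrm{end}(m)$ give $\rho_1\cup\rho_k\subseteq\alpha(z)$ and $X(Z)\subseteq\mu_1\subseteq\beta(z)$, and $X(U)\subseteq\beta(z)$ by definition. For (G5), on old nodes $\beta\cup\alpha$ has not changed. Each of $\partial\rho$ and $\partial\mu$ is a union of $2m$ rail sets, hence of at most $4m^2$ small sets, so at $z$ we need at most $4m^2+4m^2+m+m+1=c$ small sets. At $w_i$ and at $y_s$ we need at most $2m+1$.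

\medskip\noindent\textbf{(G2).} The argument of Example~\ref{ex:rail} takes the following form, for $(\eta,D)=(\rho,I)$ and, if $Z\ne\emptyset$, for $(\eta,D)=(\mu,H)$.

\begin{itemize}
\item[$(\ast)$] \emph{For $v\in\bigcup_i\eta_i$, the nodes $x$ of the trees $T_D^\sigma$ with $v\in\alpha_D^\sigma(x)$, together with $z$ if $v\in\partial\eta$, form a nonempty subtree of $T$.}
\end{itemize}
Let $J$ be the interval of indices $i$ with $v\in\eta_i$. For each strip $\sigma$ that meets $J$, the $\alpha$-nodes of $v$ in $T_D^\sigma$ form a nonempty subtree by (G2), and for the other strips there are none. If $J$ meets several strips, it contains the first or last index of each strip that it meets. So if $v\notin\partial\eta$, only one strip meets $J$ and we are done. If $v\in\partial\eta$, then every strip $\sigma$ that meets $J$ has $\mathrm{start}(\sigma)$ or $\mathrm{end}(\sigma)$ in $J$; by (G4) the subtree in $T_D^\sigma$ contains the root $x_D^\sigma$, which is adjacent to $z$. This proves $(\ast)$.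

For $\eta=\rho$, statement $(\ast)$ is (G2). For $\eta=\mu$ and $v\in\bigcup_i\mu_i$, denote the subtree in $(\ast)$ by $T_\mu(v)$. It contains $u_i$ whenever $v\in\mu_i$ and $p\le i\le k$. It contains $z$ exactly if $v\in\beta(z)$, since $X_{k+1}$, $X'_0$ and $X(U)$ are disjoint from all $\mu_i$.

\medskip\noindent\textbf{(G1): edges.} Every vertex of $V(\omega)$ lies in some subwindow, hence in some bag. By the construction of $Y_j$ and the definition of a window, an edge of $M[V(\omega)]$ lies inside a child, or joins a column of \eqref{eq:list} to a terminal of a child in an adjacent block, or is a hub edge of $Z$ or of $U$. An edge inside a child $Q$ has both ends in $L(Q)$ or both in $R(Q)$ by Lemma~\ref{lem:cut}(c), so it lies in a subwindow. An edge from $D^\sigma$ to a terminal goes to a right terminal of the child before $D$ or to a left terminal of the child after $D$, so it lies in $\omega_D^\sigma$ by Lemma~\ref{lem:cut}(a). Hub edges of $U$ do not occur, by Lemma~\ref{lem:cut}(d). A hub edge of $Z$ has the form $h_sc_{s,i}$ with $h_s\in S$, so $s\ge p$. If $s>p$, (G3) in $T_{C_s}^{\sigma(i)}$ gives a node with $h_s$ in its $\alpha$-part and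 $c_{s,i}$ in its $\beta$-part, and the two parts have been merged. If $s=p$, both ends lie in $\beta(w_p)\supseteq(C_p\cap S)\cup\{h_p\}$.

\medskip\noindent\textbf{(G1): subtrees.} We use two consequences of the induction hypothesis for a subwindow $\omega_D^\sigma$.
\begin{itemize}
\item[(R1)] If $v\in X(Q)$ for the first or third entry $Q$ of $\omega_D^\sigma$, the $\beta$-nodes of $v$ in $T_D^\sigma$ form a subtree containing the root, by (G1) and (G4).
\item[(R2)] If the rail is constant and contains $v$, the $\alpha$-nodes of $v$ in $T_D^\sigma$ form a subtree containing the root, by (G2) and (G4). If moreover $v\in D^\sigma$, then by (G3) for the index of $v$ some node is both an $\alpha$-node and a $\beta$-node of $v$, so the union of the two subtrees is a subtree containing the root.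
\end{itemize}
Let $v\in V(\omega)$. The sets $H\cap S$, $X(Z)$, $X_s$ $(p\le s\le k+1)$, $X'_s$ $(0\le s<q)$ and $X(U)$ are pairwise disjoint, since they lie in different columns and blocks. We list the nodes $x$ with $v\in\beta(x)$ in each case.
\begin{itemize}
\item[(i)] \emph{$v$ is in none of these sets.} Then $v$ lies in one subwindow only, in no rail with $D\ne I$, and in no bag of a new node. Its nodes are its $\beta$-nodes in one tree $T_D^\sigma$.
\item[(ii)] \emph{$v=h_i\in S$.} Then $i\ge p$. The nodes are the $\beta$-nodes of $v$ in $T_H^{\sigma(i)}$, a subtree containing $u_i$; the node $w_i$, adjacent to $u_i$; and, if $i>p$, for each $\sigma$ the $\alpha$-nodes of $v$ in $T_{C_i}^\sigma$, a subtree containing the root by (R2), which is adjacent to $w_i$.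
\item[(iii)] \emph{$v\in X(Z)=C_p\cap S$, in strip $\sigma$.} Then $Z$ is active and $v\in\mu_p$. The nodes are those of $T_\mu(v)$, which contains $u_p$; the node $w_p$, adjacent to $u_p$; and a subtree of $T_{C_p}^\sigma$ containing the root by (R2), which is adjacent to $w_p$.
\item[(iv)] \emph{$v\in X(Z_s^\sigma)$ with $p\le s\le k$.} Then $v\in\mu_s$, and $v\in\mu_{s+1}$ if $s<k$; the subwindows containing $v$ are $\omega_{C_s}^\sigma$ and $\omega_{C_{s+1}}^\sigma$. The subtree $T_\mu(v)$ contains $u_s$. To it are attached $w_s$ and then the $\beta$-nodes of $v$ in $T_{C_s}^\sigma$, which include the root by (R1). If $s<k$, then $T_\mu(v)$ also contains $u_{s+1}$, and to it are attached $w_{s+1}$ and then the $\beta$-nodes of $v$ in $T_{C_{s+1}}^\sigma$, which include the root by (R1). If $s=k$, then $C_{s+1}=H$; the $\beta$-nodes of $v$ in $T_H^\sigma$ include the root $x_H^\sigma$ by (R1), this root is adjacent to $z$, and $z$ belongs to $T_\mu(v)$ because $v\in\mu_k=\mu_{\mathrm{end}(m)}$.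
\item[(v)] \emph{$v\in X(Z_{k+1}^\sigma)$.} The nodes are $z$ and the $\beta$-nodes of $v$ in $T_H^\sigma$ and in $T_I^\sigma$. By (R1) these two subtrees contain the roots, which are adjacent to $z$.
\item[(vi)] \emph{$v\in X(U_s^\sigma)$ with $0\le s<q$.} Put $y_0=z$ and $F_0=I$. The nodes are the adjacent nodes $y_s,y_{s+1}$ and the $\beta$-nodes of $v$ in $T_{F_s}^\sigma$ and in $T_{F_{s+1}}^\sigma$. By (R1) these subtrees contain the roots, which are adjacent to $y_s$ and $y_{s+1}$.
\item[(vii)] \emph{$v\in X(U)=F_q\cap S$, in strip $\sigma$.} The nodes are those of the path $zy_1\cdots y_q$ and a subtree of $T_{F_q}^\sigma$ containing the root by (R2), which is adjacent to $y_q$.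
\end{itemize}
In every case the nodes form a subtree of $T$. So (G1) holds, and Lemma~\ref{lem:good} is proved. \hfill$\square$

\section{Proofs of the main results}\label{sec:final}

\begin{proposition}\label{prop:class}
For every $m\ge2$ there is $t(m)\ge3$ such that $Y_r\in\mathcal{C}_t^*$ for all $t\ge t(m)$, all $r\ge0$ and all $g\ge3$.
\end{proposition}

\begin{proof}
Let $c=8m^2+2m+1$ and $s=2m+4$, and let $t(m)$ be an integer with $t(m)\ge t_1(c)$ and $t(m)>2(c+1)^2+\frac s2c^2(c+1)$. By Propositions~\ref{prop:dom} and~\ref{prop:thin}, $Y_r$ is hereditarily $c$-dominated and $s$-thin, so Lemmas~\ref{lem:wall} and~\ref{lem:biclique} exclude $W_{t\times t}$ and $K_{t,t}$ for $t\ge t(m)$. By Lemma~\ref{lem:basic}(a), cliques have size at most $2$.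
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $m=2$, $g=3$, $t_0=t(2)$ and $G_r=Y_r$. (Here $c=37$ and $s=8$, and Lemma~\ref{lem:biclique} applies for $t>2\cdot38^2+4\cdot37^2\cdot38=210976$.) The graphs $G_r$ are triangle-free and lie in $\mathcal{C}_t^*$ for every $t\ge t_0$. Let $n=|V(G_r)|$. By Lemma~\ref{lem:basic}(b),
\[
\log n\le 2+2r+\frac{r^2+3r}2=\frac{r^2+7r+4}2\le\frac{(r+4)^2}2 ,
\]
and $\mathrm{tw}(G_r)\ge2^r-1$ by Proposition~\ref{prop:tw}. The first inequality gives $r\ge\sqrt{2\log n}-4$, so $\mathrm{tw}(G_r)\ge2^{\sqrt{2\log n}-4}-1$, and $n$ takes infinitely many values because $n_r$ is strictly increasing. For an integer $d\ge0$ and all large $r$ we have $\log^dn\le(r+4)^{2d}<2^r-1\le \mathrm{tw}(G_r)$. For $d<0$ the bound $\log^dn$ is smaller than for $d=0$, since $\log n>1$.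
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Choose $m\ge2$ with $2\log m>C^2$, and let $g=\max(3,g_0)$ and $t=t(m)$. For large $n$ let $r$ be maximal with $n_r\le n$; then $r\to\infty$ with $n$. Let $G$ be $Y_r$ with $n-n_r$ isolated vertices added. The union of the sets in a model of a connected graph with more than one vertex is connected and has more than one vertex, so it avoids the isolated vertices. Since $K_{t,t}$ and $W_{t\times t}$ are such graphs, $G\in\mathcal{C}_t^*$. By Lemma~\ref{lem:basic}(a), $G$ is $2$-degenerate and has girth at least $g+1>g_0$.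

By Lemma~\ref{lem:basic}(b), as $r\to\infty$,
\[
\log n<\log n_{r+1}\le\log g+2(r+1)+\frac{(r+1)(r+4)}2\log m=(1+o(1))\,\frac{\log m}2\,r^2 .
\]
Let $\gamma=C/\sqrt{2\log m}$, so that $\gamma<1$ and $C\sqrt{(\log m)/2}=\gamma\log m$. Then $C\sqrt{\log n}\le(1+o(1))\,\gamma\,r\log m$. Fix $\gamma'$ with $\gamma<\gamma'<1$. For large $r$,
\[
2^{C\sqrt{\log n}}\le m^{\gamma' r}\le m^r-1\le \mathrm{tw}(G).
\]

Finally, a $2$-degenerate graph is $3$-colorable: remove vertices of degree at most $2$ one by one and color greedily in the reverse order. Every tree decomposition of $G$ has a bag with at least $\mathrm{tw}(G)+1$ vertices, and the largest color class in this bag is a stable set of size at least $(\mathrm{tw}(G)+1)/3$.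
\end{proof}

A larger constant $C$ is obtained from a larger $m$, and for these graphs this forces a larger $t$: for $r\ge1$ the graph $Y_r$ contains $Y_1$ as an induced subgraph, hence $K_{m,m}$ as an induced minor by Example~\ref{ex:Y1}. The girth, on the other hand, is free, since $g$ does not enter $t(m)$ and contributes only the term $\log g$ to $\log n$.

\begin{proof}[Proof of Corollary~\ref{cor:eps}]
If \eqref{eq:known} held for some $t\ge t_0$ with $\epsilon>\frac12$, Theorem~\ref{thm:main} would give $2^{\sqrt{2\log n}-4}-1\le2^{c\log^{1-\epsilon}n}$ for infinitely many $n$. This fails for large $n$, since $1-\epsilon<\frac12$. For the second statement, Theorem~\ref{thm:strong} with $2C$ in place of $C$ gives a $t$ and graphs in $\mathcal{C}_t^*$ with $\mathrm{tw}(G)\ge2^{2C\sqrt{\log n}}>2^{C\sqrt{\log n}}$.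
\end{proof}

\begin{thebibliography}{1}
\bibitem{CCFL} Maria Chudnovsky, Julien Codsi, David Fischer and Daniel Lokshtanov, \emph{Induced minors and subpolynomial treewidth}, arXiv:2512.18835 (2025).
\end{thebibliography}
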